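# Non-isomorphic Banach spaces with lattice isomorphic free Banach lattices

## 1. The guess that $\mathrm{FBL}[E]$ determines $E$

All Banach spaces and Banach lattices are over the real scalars. "Operator" means bounded linear map, and "lattice homomorphism" means bounded linear map that preserves $\vee$ and $\wedge$ (equivalently, $|\cdot|$). Finite direct sums carry the $\ell_1$-norm.

**Definition (free Banach lattice).** The free Banach lattice generated by a Banach space $E$ is a Banach lattice $\mathrm{FBL}[E]$ such that

* (F1) there is a linear isometric embedding $\delta_E:E\to\mathrm{FBL}[E]$;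
* (F2) for every Banach lattice $X$ and every operator $T:E\to X$ there is a unique lattice homomorphism $\hat T:\mathrm{FBL}[E]\to X$ with $\|\hat T\|=\|T\|$ and $\hat T\delta_E=T$.

It is known that $\mathrm{FBL}[E]$ exists for every $E$ and is unique up to lattice isometry. As usual, $\mathrm{FBL}[\{0\}]=\{0\}$. We call two Banach lattices lattice isomorphic if there is a bijective lattice homomorphism between them (its inverse is then automatically a bounded lattice homomorphism). Two Banach spaces are isomorphic, written $E\cong F$, if there is a bounded linear bijection between them.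

If $E\cong F$, then $\mathrm{FBL}[E]$ and $\mathrm{FBL}[F]$ are lattice isomorphic: extend the isomorphism and its inverse by (F2). The talk is about the converse, a question from David de Hevia, Pedro Tradacete, "Free complex Banach lattices", arXiv:2207.08090 (2022): can non-isomorphic Banach spaces have lattice isomorphic free Banach lattices?

The answer one would first guess is no. The space $E$ sits isometrically inside $\mathrm{FBL}[E]$, and the lattice is built from $E$ and nothing else. So one expects to read $E$ off from $\mathrm{FBL}[E]$. Let us test this.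

**Example 1 ($E=\mathbb R$).** We claim that $\mathrm{FBL}[\mathbb R]=\ell_\infty^2$, that is, $\mathbb R^2$ with the coordinatewise order and the maximum norm, with $\delta(t)=(t,-t)$. This $\delta$ is isometric. Let $T:\mathbb R\to X$ be an operator into a Banach lattice and put $x=T1$. Since $(1,0)=\delta(1)^+$ and $(0,1)=\delta(1)^-$, a lattice homomorphism extending $T$ must be
$$\hat T(a,b)=a\,x^++b\,x^- .\tag{1}$$
Conversely, (1) defines a linear map with $\hat T\delta(t)=t(x^+-x^-)=Tt$. As $x^+$ and $x^-$ are disjoint, $|ax^++bx^-|=|a|x^++|b|x^-$, so $\hat T$ is a lattice homomorphism. Also $|ax^++bx^-|\le\max(|a|,|b|)\,|x|$, so $\|\hat T\|\le\|x\|=\|T\|$, and $\|\hat T\|\ge\|T\|$ because $\hat T\delta=T$ and $\|\delta\|=1$.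

So $\mathrm{FBL}[\{0\}]$ and $\mathrm{FBL}[\mathbb R]$ have dimensions $0$ and $2$, and the guess survives here. To test it on all finite-dimensional spaces we need two basic tools.

## 2. Generation by $\delta_E(E)$, uniqueness, and density

**Lemma 1.**

* (G) $\mathrm{FBL}[E]$ is the closed sublattice generated by $\delta_E(E)$.
* (U) If two lattice homomorphisms from $\mathrm{FBL}[E]$ to a Banach lattice, of arbitrary norms, agree on $\delta_E(E)$, then they are equal.

The point of (U) is that (F2) gives uniqueness only among lattice homomorphisms of the prescribed norm; we want to drop that clause.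

**Proof.** For $E=\{0\}$ both are trivial, so let $E\neq\{0\}$. Let $L$ be the closed sublattice of $\mathrm{FBL}[E]$ generated by $\delta_E(E)$, and let $j:L\to\mathrm{FBL}[E]$ be the inclusion. Since $L$ is a Banach lattice, (F2) applied to the operator $E\to L$, $x\mapsto\delta_Ex$, gives a lattice homomorphism $h:\mathrm{FBL}[E]\to L$ of norm $\|\delta_E\|=1$ with $h\delta_Ex=\delta_Ex$. Then $jh$ is a lattice homomorphism, $jh\,\delta_E=\delta_E$ and $\|jh\|=\|h\|=1$. The identity of $\mathrm{FBL}[E]$ also extends $\delta_E$ and also has norm $1=\|\delta_E\|$. By the uniqueness in (F2) for $T=\delta_E$, $jh=\mathrm{id}$, so $j$ is onto and $L=\mathrm{FBL}[E]$. This is (G).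

For (U), the set on which two lattice homomorphisms agree is a sublattice, it is closed by continuity, and it contains $\delta_E(E)$. By (G) it is everything. $\blacksquare$

Recall that the density character of a space is the least cardinality of a dense subset.

**Lemma 2.** If $E$ is infinite-dimensional, $\mathrm{FBL}[E]$ and $E$ have the same density character. If $E$ is separable, so is $\mathrm{FBL}[E]$.

**Proof.** Let $A$ be an infinite dense subset of $E$ of cardinality $\kappa$. The smallest subset $M$ of $\mathrm{FBL}[E]$ that contains $\delta_E(A)$ and is closed under addition, rational multiples and $|\cdot|$ has cardinality $\kappa$. By continuity of the operations, the closure of $M$ is a closed sublattice, and it contains $\delta_E(E)$. By (G) it is $\mathrm{FBL}[E]$. So the density character of $\mathrm{FBL}[E]$ is at most that of $E$ if $E$ is infinite-dimensional, and $\mathrm{FBL}[E]$ is separable if $E$ is. Conversely, $E$ is isometric to a subset of the metric space $\mathrm{FBL}[E]$, so its density character is not larger. $\blacksquare$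

A lattice isomorphism is a homeomorphism, so for infinite-dimensional spaces the free lattice determines the density character of $E$. The guess has passed another test.

## 3. Finite dimension: real-valued homomorphisms and invariance of domain

How can one read $E$ off from $\mathrm{FBL}[E]$? Look at the lattice homomorphisms $\varphi:\mathrm{FBL}[E]\to\mathbb R$. Each restricts to a functional $x^*=\varphi\delta_E\in E^*$, and $\varphi=\widehat{x^*}$ by (U). Conversely each $x^*\in E^*$ has an extension $\widehat{x^*}$. So, as a set, $E^*$ is the set of real-valued lattice homomorphisms on $\mathrm{FBL}[E]$.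

**Proposition 1.** If $\dim E<\infty$ and $\mathrm{FBL}[F]$ is lattice isomorphic to $\mathrm{FBL}[E]$, then $\dim F=\dim E$.

**Proof.** Let $n=\dim E$ and let $\Theta:\mathrm{FBL}[E]\to\mathrm{FBL}[F]$ be a lattice isomorphism. Put
$$\Phi:F^*\to E^*,\qquad \Phi(y^*)=\widehat{y^*}\,\Theta\,\delta_E .\tag{2}$$

**Step 1: $\Phi$ is injective.** If $\Phi(y_1^*)=\Phi(y_2^*)$, the lattice homomorphisms $\widehat{y_1^*}\Theta$ and $\widehat{y_2^*}\Theta$ agree on $\delta_E(E)$, so they are equal by (U). As $\Theta$ is onto, $\widehat{y_1^*}=\widehat{y_2^*}$. Composing with $\delta_F$ gives $y_1^*=y_2^*$.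

**Step 2: $\Phi$ is continuous.** Let $A$ be the set of $f\in\mathrm{FBL}[F]$ for which $y^*\mapsto\widehat{y^*}(f)$ is norm continuous on $F^*$. It contains $\delta_F(F)$, since $\widehat{y^*}(\delta_Fy)=y^*(y)$. It is a linear subspace, and it is a sublattice because $\widehat{y^*}(|f|)=|\widehat{y^*}(f)|$. It is closed: since
$$|\widehat{y^*}(f)-\widehat{y^*}(g)|\le\|y^*\|\,\|f-g\|,$$
a norm limit of elements of $A$ gives a limit of continuous functions that is uniform on bounded sets. By (G), $A=\mathrm{FBL}[F]$. Hence $y^*\mapsto\Phi(y^*)(x)=\widehat{y^*}(\Theta\delta_Ex)$ is continuous for each $x\in E$. As $\dim E<\infty$, taking $x$ in a basis of $E$ shows that $\Phi$ is norm continuous.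

**Step 3: comparison of dimensions.** Restricting $\Phi$ to an $m$-dimensional subspace of $F^*$ gives a continuous injection $\mathbb R^m\to\mathbb R^n$. By invariance of domain $m\le n$: if $m>n$, then $\mathbb R^m\to\mathbb R^n\subset\mathbb R^m$ would be a continuous injection whose image lies in a proper subspace and so is not open. So $\dim F=\dim F^*\le n$. In particular $F$ is finite-dimensional, and exchanging the roles of $E$ and $F$ gives $n\le\dim F$. $\blacksquare$

Can the same argument be pushed to infinite dimensions? It stops at one point: $\Phi$ is a bijection between $F^*$ and $E^*$, but nothing makes it linear. Topology replaced linearity in finite dimensions, and invariance of domain is a finite-dimensional theorem.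

**Example 2.** Take $E=F=\mathbb R$ and the lattice automorphism $\Theta(a,b)=(2a,b)$ of $\ell_\infty^2$. By (1), $\hat t(a,b)=t^+a+t^-b$ for $t\in\mathbb R=\mathbb R^*$, so $\Phi(t)=\hat t(2,-1)=2t^+-t^-$. This is $2t$ for $t\ge0$ and $t$ for $t<0$, which is not linear.

The other obvious line is this. If a lattice isomorphism satisfies $\Theta(\delta_E(E))=\delta_F(F)$, then $\delta_F^{-1}\Theta\delta_E$ is an isomorphism of $E$ onto $F$. But Example 2 breaks this too: there $\Theta\delta(t)=(2t,-t)$, which is not in $\delta(\mathbb R)$ for $t\neq0$. So a lattice isomorphism may move the generating subspace, and the guess has lost its support. The task becomes to find a large supply of isomorphisms that move it.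

## 4. Shears in $\mathrm{FBL}[\mathbb R^2]$ and projections with values in $\mathrm{FBL}[Y]$

**Example 3 (a shear).** Let $a=\delta(1,0)$ and $b=\delta(0,1)$ in $\mathrm{FBL}[\mathbb R^2]$. Define operators $T,S:\mathbb R^2\to\mathrm{FBL}[\mathbb R^2]$ by
$$T(s,t)=sa+t(b+|a|),\qquad S(s,t)=sa+t(b-|a|).$$
Then $\hat Ta=a$, $\hat Tb=b+|a|$, and
$$\hat T\hat Sa=a,\qquad \hat T\hat Sb=\hat T(b-|a|)=b+|a|-|a|=b.$$
By (U), $\hat T\hat S=\mathrm{id}$; similarly $\hat S\hat T=\mathrm{id}$. So $\hat T$ is a lattice automorphism. It moves $\delta(\mathbb R^2)$: if $b+|a|=sa+tb$, applying $\widehat{x^*}$ with $x^*=(u,v)$ would give $v+|u|=su+tv$ for all real $u,v$, which is impossible.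

The mechanism is that the first generator is kept, and to the second we add something computed from the first by lattice operations. Since the first generator is still available, the addition can be undone.

Now let $Y$ be a closed subspace of $E$, $Z=E/Y$, and compare $E$ with $F=Y\oplus Z$. If $Y$ is complemented, a projection of $E$ onto $Y$ splits $E$ and $E\cong F$. If it is not, no projection exists. But to compare $\mathrm{FBL}[E]$ with $\mathrm{FBL}[F]$, the shear suggests that a weaker object is enough: a "projection" that takes values in $\mathrm{FBL}[Y]$ and not in $Y$. In Example 3, $Y=\mathbb R\oplus 0$ and this operator is $(s,t)\mapsto s\,\delta_Y(1)+t\,|\delta_Y(1)|$.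

**Theorem 1.** Let $Y$ be a closed subspace of a Banach space $E$, let $Z=E/Y$ and $F=Y\oplus Z$. The following are equivalent:

* (a) every operator from $Y$ into a Banach lattice extends to an operator on $E$;
* (b) there is an operator $P:E\to\mathrm{FBL}[Y]$ with $P|_Y=\delta_Y$;
* (c) there is a lattice isomorphism $\Theta:\mathrm{FBL}[E]\to\mathrm{FBL}[F]$ with $\Theta(\delta_Ey)=\delta_F(y,0)$ for all $y\in Y$.

**Proof.**

**Step 1: (a) and (b) are the same condition.** If (a) holds, apply it to $\delta_Y:Y\to\mathrm{FBL}[Y]$ to get (b). If (b) holds and $T:Y\to X$ is an operator into a Banach lattice, then $\hat TP:E\to X$ is an operator with $\hat TPy=\hat T\delta_Yy=Ty$ for $y\in Y$. This is (a).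

**Step 2: (c) gives (b), by projecting inside $F$.** Let $\pi:F\to Y$ be the coordinate projection and let $\rho:\mathrm{FBL}[F]\to\mathrm{FBL}[Y]$ be the lattice homomorphism extending $\delta_Y\pi$. Put $P=\rho\,\Theta\,\delta_E$. For $y\in Y$, $Py=\rho\,\delta_F(y,0)=\delta_Y\pi(y,0)=\delta_Yy$.

It remains to show that (b) gives (c).

**Step 3: the maps.** Here we write down the shear and its inverse on generators. Let $q:E\to Z$ be the quotient map. Apply (F2) to the operators $y\mapsto\delta_Ey$ and $y\mapsto\delta_F(y,0)$ on $Y$ to get lattice homomorphisms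
$$\iota:\mathrm{FBL}[Y]\to\mathrm{FBL}[E],\quad \iota\,\delta_Yy=\delta_Ey;\qquad \kappa:\mathrm{FBL}[Y]\to\mathrm{FBL}[F],\quad \kappa\,\delta_Yy=\delta_F(y,0).\tag{3}$$
Define
$$T:E\to\mathrm{FBL}[F],\qquad Tx=\kappa(Px)+\delta_F(0,qx).\tag{4}$$
This is an operator, and for $y\in Y$ it gives $Ty=\kappa\delta_Yy+\delta_F(0,0)=\delta_F(y,0)$.

For the inverse, we want to send $(0,qx)$ to $\delta_Ex-\iota Px$. This is well defined: the operator $\delta_E-\iota P:E\to\mathrm{FBL}[E]$ vanishes on $Y$, since $\iota Py=\iota\delta_Yy=\delta_Ey$. So it induces an operator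
$$R:Z\to\mathrm{FBL}[E],\qquad R(qx)=\delta_Ex-\iota Px.\tag{5}$$
Define the operator
$$S:F\to\mathrm{FBL}[E],\qquad S(y,z)=\delta_Ey+Rz.\tag{6}$$
Let $\hat T:\mathrm{FBL}[E]\to\mathrm{FBL}[F]$ and $\hat S:\mathrm{FBL}[F]\to\mathrm{FBL}[E]$ be the induced lattice homomorphisms.

**Step 4: $\hat T$ and $\hat S$ match the two copies of $\mathrm{FBL}[Y]$.** This lets us evaluate $\hat T$ on $\iota Px$ and $\hat S$ on $\kappa Px$. We claim
$$\hat T\iota=\kappa,\qquad \hat S\kappa=\iota.\tag{7}$$
Indeed, for $y\in Y$, $\hat T\iota\delta_Yy=\hat T\delta_Ey=Ty=\delta_F(y,0)=\kappa\delta_Yy$, and $\hat S\kappa\delta_Yy=\hat S\delta_F(y,0)=S(y,0)=\delta_Ey=\iota\delta_Yy$. Both equalities in (7) follow by (U) on $\mathrm{FBL}[Y]$.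

**Step 5: $\hat T\hat S=\mathrm{id}$.** For $y\in Y$, $\hat T\hat S\delta_F(y,0)=\hat T\delta_Ey=Ty=\delta_F(y,0)$. For $x\in E$, by (5), (7) and (4),
$$\hat T\hat S\delta_F(0,qx)=\hat T(\delta_Ex-\iota Px)=Tx-\kappa Px=\delta_F(0,qx).$$
As $q$ is onto, $\hat T\hat S\delta_F=\delta_F$, and (U) gives $\hat T\hat S=\mathrm{id}$.

**Step 6: $\hat S\hat T=\mathrm{id}$.** For $x\in E$, by (4), (7) and (5),
$$\hat S\hat T\delta_Ex=\hat S\kappa Px+\hat S\delta_F(0,qx)=\iota Px+R(qx)=\iota Px+\delta_Ex-\iota Px=\delta_Ex,$$
and (U) gives $\hat S\hat T=\mathrm{id}$.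

So $\Theta=\hat T$ is a lattice isomorphism, and $\Theta\delta_Ey=Ty=\delta_F(y,0)$ for $y\in Y$. $\blacksquare$

## 5. The inclusion of $Y$ in $\mathrm{FBL}[Y]$, and complementation in Banach lattices

We need pairs $Y\subset E$ that satisfy (a) although $E\not\cong Y\oplus E/Y$.

**Definition (complemented).** $Y$ is complemented in $X$ if there are operators $i:Y\to X$ and $p:X\to Y$ with $pi=\mathrm{id}_Y$; equivalently, $Y$ is isomorphic to a complemented subspace of $X$. This relation is transitive: compose the embeddings and compose the projections.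

A sensible person would first try a familiar $Y$, such as $c_0$, $\ell_2$ or $C[0,1]$, uncomplemented in some $E$. This cannot work, for a simple reason. Suppose $Y$ is complemented in some Banach lattice $X$, with $pi=\mathrm{id}_Y$, and suppose (a) holds. Extend $i$ to an operator $I:E\to X$. Then $pI:E\to Y$ restricts to $\mathrm{id}_Y$ on $Y$, so it is a projection onto $Y$, and $E\cong Y\oplus E/Y$. Any $Y$ that is itself a Banach lattice is ruled out in this way. So the $Y$ we need must not be complemented in any Banach lattice. Once $Y$ has this property, there is a canonical choice of $E$.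

**Theorem 2.** For every Banach space $Y$, $\mathrm{FBL}\big[\mathrm{FBL}[Y]\big]$ is lattice isomorphic to $\mathrm{FBL}\big[Y\oplus\mathrm{FBL}[Y]/\delta_Y(Y)\big]$. Moreover, the Banach spaces $\mathrm{FBL}[Y]$ and $Y\oplus\mathrm{FBL}[Y]/\delta_Y(Y)$ are isomorphic if and only if $Y$ is complemented in some Banach lattice. The James space $J$ is not complemented in any Banach lattice. Hence there are non-isomorphic real Banach spaces with lattice isomorphic free Banach lattices: $E=\mathrm{FBL}[J]$, regarded as a Banach space, and $F=J\oplus\mathrm{FBL}[J]/\delta_J(J)$, both of which are separable.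

**Proof, except for the statement on $J$.** Put $E=\mathrm{FBL}[Y]$ and $F=Y\oplus E/\delta_Y(Y)$.

**Step 1: the free lattices are isomorphic.** We check condition (b) of Theorem 1 for the closed subspace $W=\delta_Y(Y)$ of $E$. Since $\delta_Y:Y\to W$ is a surjective isometry, the lattice $\mathrm{FBL}[Y]$ with the inclusion $W\to\mathrm{FBL}[Y]$ has the properties (F1) and (F2) for $W$; so $\mathrm{FBL}[W]=\mathrm{FBL}[Y]$, with $\delta_W$ the inclusion. Now $P=\mathrm{id}:E\to\mathrm{FBL}[Y]=\mathrm{FBL}[W]$ satisfies $P|_W=\delta_W$. This is (b). By Theorem 1, $\mathrm{FBL}[E]$ is lattice isomorphic to $\mathrm{FBL}[W\oplus E/W]$, and $W\oplus E/W$ is isometric to $F$.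

**Step 2: if $E\cong F$, then $Y$ is complemented in a Banach lattice.** The space $Y$ is complemented in $F$ by $y\mapsto(y,0)$ and the coordinate projection. If $E\cong F$, it is complemented in $E$, and $E=\mathrm{FBL}[Y]$ is a Banach lattice.

**Step 3: if $Y$ is complemented in a Banach lattice, then $E\cong F$.** Let $i:Y\to X$ and $p:X\to Y$ satisfy $pi=\mathrm{id}_Y$, with $X$ a Banach lattice. Put $r=p\,\hat i:\mathrm{FBL}[Y]\to Y$. Then $r\delta_Y=pi=\mathrm{id}_Y$. The operator
$$E\to Y\oplus E/\delta_Y(Y),\qquad f\mapsto\big(rf,\ f+\delta_Y(Y)\big)$$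
is injective: if $f\in\delta_Y(Y)$, say $f=\delta_Yy$, then $rf=y$, so $rf=0$ forces $f=0$. It is onto: $f=g-\delta_Yrg+\delta_Yy$ is mapped to $(y,\,g+\delta_Y(Y))$. By the open mapping theorem $E\cong F$. $\blacksquare$

For example, for $Y=\mathbb R$ we have $E=\ell_\infty^2$, $W=\{(t,-t)\}$, and both $E$ and $F$ are two-dimensional, as Step 3 predicts.

What remains is one Banach space that is complemented in no Banach lattice.

## 6. Weak sequential completeness passes from a lattice to its complemented subspaces without $c_0$

We look for a property that complemented subspaces of Banach lattices must have.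

**Definition (weak sequential completeness).** A sequence $(y_n)$ in $Y$ is weakly Cauchy if $(y^*(y_n))$ converges for every $y^*\in Y^*$. The space $Y$ is weakly sequentially complete if every weakly Cauchy sequence converges weakly in $Y$. For example, in $c_0$ the sums $e_1+\dots+e_n$ are weakly Cauchy (functionals are elements of $\ell_1$), but they have no weak limit: its coordinates would all be $1$.

**Definition (weakly unconditionally Cauchy).** A series $\sum y_k$ is weakly unconditionally Cauchy if $\sum|y^*(y_k)|<\infty$ for every $y^*\in Y^*$. In $c_0$ the series $\sum e_k$ is weakly unconditionally Cauchy and does not converge.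

We use two textbook theorems.

* Bessaga–Pełczyński (Lindenstrauss–Tzafriri, *Classical Banach Spaces I*, Prop. 2.e.4): a Banach space in which some weakly unconditionally Cauchy series diverges contains a subspace isomorphic to $c_0$.
* Lindenstrauss–Tzafriri, *Classical Banach Spaces II*, Thm. 1.c.4: a Banach lattice in which every norm bounded increasing sequence converges in norm is weakly sequentially complete.

We also recall that for $\varphi\in X^*$, $X$ a Banach lattice, the modulus satisfies $|\varphi(z)|\le|\varphi|(|z|)$ and $\|\,|\varphi|\,\|=\|\varphi\|$. Finally, the Riesz decomposition property says that if $|z|\le u+v$ with $u,v\ge0$, then $z=z_1+z_2$ with $|z_1|\le u$ and $|z_2|\le v$.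

**Lemma 3.** If $Y$ is complemented in a Banach lattice and $Y$ contains no subspace isomorphic to $c_0$, then $Y$ is weakly sequentially complete.

Let $pi=\mathrm{id}_Y$ through a Banach lattice $X$. One would like to show that bounded increasing sequences in $X$ converge, and apply the second theorem to $X$. This fails, since $X$ may contain a part that $p$ does not see. For $Y=\mathbb R$, $X=\mathbb R\oplus c_0$ and $p(t,c)=t$, the space $Y$ has no $c_0$, but $\big((0,e_1+\dots+e_n)\big)_n$ is bounded and increasing and does not converge. The differences $d_k$ of such a sequence are large, but $pd_k$ can be $0$, so no series in $Y$ comes out. The remedy is to renorm $X$ so that an element is large only if $p$ is large somewhere on the order interval below it. In the example this will replace $X$ by $\mathbb R$.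

**Proof.** Let $X$ be a Banach lattice and $i:Y\to X$, $p:X\to Y$ operators with $pi=\mathrm{id}_Y$.

**Step 1: a lattice seminorm that sees only $p$.** For $x\in X$ put
$$\rho(x)=\sup\{\|pz\|:\ z\in X,\ |z|\le|x|\}.\tag{8}$$
Taking $z=x$, and using $\|pz\|\le\|p\|\|z\|\le\|p\|\|x\|$, we get
$$\|px\|\le\rho(x)\le\|p\|\,\|x\|.\tag{9}$$
Clearly $\rho(tx)=|t|\rho(x)$, and $|x|\le|x'|$ implies $\rho(x)\le\rho(x')$. For subadditivity let $|z|\le|x+x'|$. Then $|z|\le|x|+|x'|$, so $z=z_1+z_2$ with $|z_1|\le|x|$ and $|z_2|\le|x'|$, and $\|pz\|\le\|pz_1\|+\|pz_2\|\le\rho(x)+\rho(x')$. So $\rho$ is a lattice seminorm.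

**Step 2: the new lattice $X_1$.** We pass to the Banach lattice on which $\rho$ is the norm. The set $\ker\rho$ is an ideal of $X$, so $X/\ker\rho$ is a vector lattice and the quotient map is a lattice homomorphism. The norm induced by $\rho$ on it is a lattice norm. Indeed, if the class of $|x|$ is at most the class of $|y|$, then $|x|=|x|\wedge|y|+n$ with $n\in\ker\rho$, so $\rho(x)=\rho(|x|)\le\rho(|x|\wedge|y|)\le\rho(y)$. Let $X_1$ be the completion, which is a Banach lattice, and let $Q:X\to X_1$ be the canonical lattice homomorphism. It has dense range and $\|Qx\|=\rho(x)$. By (9), $\|px\|\le\|Qx\|$, so there is an operator $p_1:X_1\to Y$ with $\|p_1\|\le1$ and $p=p_1Q$.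

**Step 3: the norm of $X_1$ is seen by $p_1$.** We claim that for every $w\in X_1$
$$\|w\|=\rho'(w):=\sup\{\|p_1z\|:\ z\in X_1,\ |z|\le|w|\}.\tag{10}$$
If $|z|\le|w|$, then $\|p_1z\|\le\|z\|\le\|w\|$; so $\rho'\le\|\cdot\|$. As in Step 1, $\rho'$ is a seminorm, and being dominated by the norm it is continuous. For $x\in X$ and $z\in X$ with $|z|\le|x|$ we have $|Qz|\le|Qx|$ and $p_1Qz=pz$. Taking the supremum over such $z$ gives $\rho'(Qx)\ge\rho(x)=\|Qx\|$. So the continuous functions $\rho'$ and $\|\cdot\|$ coincide on the dense subspace $QX$, hence everywhere.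

**Step 4: every norm bounded increasing sequence in $X_1$ converges in norm.** This is the hypothesis of the second theorem above. Subtracting the first term, we may take $0\le w_1\le w_2\le\cdots$ with $\|w_n\|\le M$. Suppose that $(w_n)$ is not Cauchy. Then there is $\varepsilon>0$ such that for every $N$ there are $m>n\ge N$ with $\|w_m-w_n\|>\varepsilon$. Inductively we get indices $n_1<m_1\le n_2<m_2\le\cdots$ such that $d_k:=w_{m_k}-w_{n_k}\ge0$ satisfies $\|d_k\|>\varepsilon$. Moreover
$$0\le\sum_{k\le K}d_k\le\sum_{k\le K}(w_{m_k}-w_{n_k})+\sum_{k<K}(w_{n_{k+1}}-w_{m_k})+w_{n_1}=w_{m_K}.\tag{11}$$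
By (10) choose $z_k\in X_1$ with $|z_k|\le d_k$ and $\|p_1z_k\|>\varepsilon$. For $y^*\in Y^*$ let $\varphi=p_1^*y^*\in X_1^*$. By (11), for all $K$,
$$\sum_{k\le K}|y^*(p_1z_k)|=\sum_{k\le K}|\varphi(z_k)|\le|\varphi|\Big(\sum_{k\le K}d_k\Big)\le|\varphi|(w_{m_K})\le M\,\|p_1^*y^*\|.$$
So $\sum_kp_1z_k$ is weakly unconditionally Cauchy in $Y$. As $Y$ contains no copy of $c_0$, the Bessaga–Pełczyński theorem shows that it converges. Hence $\|p_1z_k\|\to0$, which contradicts $\|p_1z_k\|>\varepsilon$.

**Step 5: transfer to $Y$.** By Step 4 and the second theorem, $X_1$ is weakly sequentially complete. Let $(y_n)$ be weakly Cauchy in $Y$. Then $(Qiy_n)$ is weakly Cauchy in $X_1$, so it converges weakly to some $w\in X_1$. Operators are weakly continuous, so $y_n=piy_n=p_1Qiy_n\to p_1w$ weakly. $\blacksquare$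

The assumption on $c_0$ cannot be dropped: $c_0$ is a Banach lattice and is not weakly sequentially complete.

## 7. The James space and the pair $\mathrm{FBL}[J]$, $J\oplus\mathrm{FBL}[J]/\delta_J(J)$

The real James space $J$ may be described as the space of null sequences $x=(x_n)$ for which
$$\sup\Big\{\Big(\sum_{k=1}^{m-1}(x_{p_k}-x_{p_{k+1}})^2\Big)^{1/2}:\ m\ge 2,\ p_1<\dots<p_m\Big\}$$
is finite, with this supremum as a norm (up to equivalence). All we use is the textbook fact that $J$ is separable and non-reflexive with $\dim J^{**}/J=1$ (James 1951; Lindenstrauss–Tzafriri I, Ex. 1.d.2).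

**Lemma 4.** The real James space $J$ is not complemented in any Banach lattice.

**Proof.** We check that $J$ has no $c_0$ and is not weakly sequentially complete; then Lemma 3 applies.

**Step 1: separability.** As $J$ is separable and has codimension one in $J^{**}$, the space $J^{**}$ is separable. A Banach space with separable dual is separable, so $J^*$ is separable.

**Step 2: $J$ contains no $c_0$.** If $c_0$ embedded isomorphically in $J$, the second adjoint of the embedding would embed $\ell_\infty=c_0^{**}$ isomorphically in the separable space $J^{**}$. But $\ell_\infty$ is not separable.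

**Step 3: a weakly Cauchy sequence without weak limit.** Take $\xi\in B_{J^{**}}\setminus J$. By Goldstine's theorem $B_J$ is weak*-dense in $B_{J^{**}}$, and since $J^*$ is separable, $B_{J^{**}}$ is weak*-metrizable. So there is a sequence $(x_n)$ in $B_J$ with $x_n\to\xi$ weak*. For every $x^*\in J^*$ the sequence $x^*(x_n)$ converges to $\xi(x^*)$, so $(x_n)$ is weakly Cauchy. If it converged weakly to some $x\in J$, then $\xi(x^*)=x^*(x)$ for all $x^*$, that is, $\xi=x\in J$, a contradiction.

So $J$ is not weakly sequentially complete. By Lemma 3 and Step 2 it is not complemented in a Banach lattice. $\blacksquare$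

**End of the proof of Theorem 2.** Put $E=\mathrm{FBL}[J]$ and $F=J\oplus\mathrm{FBL}[J]/\delta_J(J)$. By the part already proved, $\mathrm{FBL}[E]$ and $\mathrm{FBL}[F]$ are lattice isomorphic, and $E\cong F$ would make $J$ complemented in a Banach lattice, against Lemma 4. So $E\not\cong F$. By Lemma 2, $\mathrm{FBL}[J]$ is separable, so $E$ and $F$ are separable. $\blacksquare$

The guess of Section 1 is false, and it fails for separable spaces. In this example $E$ is a Banach lattice, while $F$ is not even complemented in a Banach lattice, since otherwise $J$ would be. So being linearly isomorphic to a Banach lattice is not determined by the lattice isomorphism class of the free Banach lattice.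

## 8. All density characters, and many spaces with one free lattice

The following supplement is not needed for the question.

**Theorem 3.**

1. If $\dim E<\infty$ and $\mathrm{FBL}[F]$ is lattice isomorphic to $\mathrm{FBL}[E]$, then $\dim F=\dim E$. For every infinite cardinal $\kappa$ there are non-isomorphic $E,F$ of density character $\kappa$ with $\mathrm{FBL}[E]$, $\mathrm{FBL}[F]$ lattice isomorphic.
2. For every cardinal $\lambda$ there are $\lambda$ pairwise non-isomorphic Banach spaces whose free Banach lattices are all mutually lattice isomorphic.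
3. The pair $E=\mathrm{FBL}[J]$, $F=J\oplus E/\delta_J(J)$ also satisfies: $\mathrm{FBL}^{(p)}[E]$ and $\mathrm{FBL}^{(p)}[F]$ are lattice isomorphic, for all $1\le p\le\infty$ simultaneously.

The lattices $\mathrm{FBL}^{(p)}[E]$ are recalled in Section 9, where part 3 is proved.

**Proof of part 1.** The first sentence is Proposition 1. For the second, let $Y=J\oplus\ell_1(\kappa)$, which has density character $\kappa$. It is not complemented in a Banach lattice, since $J$ is complemented in $Y$ and would then be complemented in that lattice, against Lemma 4. By Theorem 2, $E=\mathrm{FBL}[Y]$ and $F=Y\oplus\mathrm{FBL}[Y]/\delta_Y(Y)$ are not isomorphic and have lattice isomorphic free lattices. By Lemma 2, $E$ has density character $\kappa$. The same holds for $F$: it contains $Y$, and its second summand is a quotient of $E$.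

**Proof of part 2.** The plan is to put many uncomplemented spaces $Y_\alpha$ inside one Banach lattice $D$ and to split off the first $\beta$ of them, for varying $\beta$. To tell the results apart we let the densities of the $Y_\alpha$ grow, so that what was split off before stage $\beta$ is too small to contain $Y_\beta$.

It suffices to treat infinite $\lambda$, which we regard as an initial ordinal; then there are $\lambda$ ordinals below $\lambda$. For $\alpha<\lambda$ let $Y_\alpha=\ell_1(\aleph_{\alpha+1};J)$, the $\ell_1$-sum of $\aleph_{\alpha+1}$ copies of $J$. It has density character $\aleph_{\alpha+1}$.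

**Lemma 5.** If $X$ is a Banach lattice and $V$ is a Banach space of density character $\le\aleph_\alpha$, then $Y_\alpha$ is not complemented in $X\oplus V$.

**Proof.** Suppose that $i=(i_X,i_V):Y_\alpha\to X\oplus V$ and $p=(p_X,p_V):X\oplus V\to Y_\alpha$ satisfy $p_Xi_X+p_Vi_V=\mathrm{id}$. The space $p_V(V)$ has a dense subset of cardinality $\le\aleph_\alpha$, and each element of this subset has countable support in the index set $\aleph_{\alpha+1}$. The union of these supports has at most $\aleph_\alpha$ elements, and all elements of $p_V(V)$, being limits, are supported in it. Pick a coordinate $\gamma$ outside this union. Let $j_\gamma:J\to Y_\alpha$ and $\pi_\gamma:Y_\alpha\to J$ be the coordinate embedding and projection. Then $\pi_\gamma p_V=0$, so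
$$\mathrm{id}_J=\pi_\gamma(p_Xi_X+p_Vi_V)j_\gamma=(\pi_\gamma p_X)(i_Xj_\gamma).$$
So $J$ is complemented in the Banach lattice $X$, contradicting Lemma 4. $\blacksquare$

**Step 1: the spaces $E_\beta$.** Let $D=\big(\bigoplus_{\alpha<\lambda}\mathrm{FBL}[Y_\alpha]\big)_{\ell_1}$. For $\beta<\lambda$ let
$$Y^\beta=\{(\delta_{Y_\alpha}y_\alpha)_{\alpha<\lambda}\in D:\ y_\alpha=0\ \text{for}\ \alpha\ge\beta\},\qquad E_\beta=Y^\beta\oplus D/Y^\beta.$$
The subspace $Y^\beta$ is closed and isometric to $\big(\bigoplus_{\alpha<\beta}Y_\alpha\big)_{\ell_1}$.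

**Step 2: all $\mathrm{FBL}[E_\beta]$ are lattice isomorphic to $\mathrm{FBL}[D]$.** We verify (a) of Theorem 1 for $Y^\beta\subset D$. Let $T:Y^\beta\to X$ be an operator into a Banach lattice, with restrictions $T_\alpha:Y_\alpha\to X$ for $\alpha<\beta$. Then $\|\widehat{T_\alpha}\|=\|T_\alpha\|\le\|T\|$, so $\sum_{\alpha<\beta}\|\widehat{T_\alpha}f_\alpha\|\le\|T\|\sum_{\alpha<\beta}\|f_\alpha\|$, and
$$(f_\alpha)_{\alpha<\lambda}\mapsto\sum_{\alpha<\beta}\widehat{T_\alpha}f_\alpha$$
is an operator $D\to X$ of norm $\le\|T\|$. It extends $T$, since $\widehat{T_\alpha}\delta_{Y_\alpha}=T_\alpha$. By Theorem 1, $\mathrm{FBL}[D]$ and $\mathrm{FBL}[E_\beta]$ are lattice isomorphic.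

**Step 3: a small part and a lattice part of $E_\beta$.** We claim $E_\beta\cong V_\beta\oplus X_\beta$ with
$$V_\beta=\Big(\bigoplus_{\alpha<\beta}\big(Y_\alpha\oplus\mathrm{FBL}[Y_\alpha]/\delta_{Y_\alpha}(Y_\alpha)\big)\Big)_{\ell_1},\qquad X_\beta=\Big(\bigoplus_{\beta\le\alpha<\lambda}\mathrm{FBL}[Y_\alpha]\Big)_{\ell_1}.$$
For this it is enough to see that $D/Y^\beta$ is the $\ell_1$-sum of the spaces $\mathrm{FBL}[Y_\alpha]/\delta_{Y_\alpha}(Y_\alpha)$, $\alpha<\beta$, and of $X_\beta$. Given $(f_\alpha)\in D$, only countably many $f_\alpha$ are nonzero. For those with $\alpha<\beta$ choose $y_\alpha$ with $\|f_\alpha-\delta_{Y_\alpha}y_\alpha\|$ within $\varepsilon_\alpha$ of the distance of $f_\alpha$ to $\delta_{Y_\alpha}(Y_\alpha)$, where $\sum\varepsilon_\alpha\le\varepsilon$; put $y_\alpha=0$ for the others. Then $\|y_\alpha\|\le2\|f_\alpha\|+\varepsilon_\alpha$, so the $y_\alpha$ are summable. Hence the quotient norm of $(f_\alpha)$ is the sum of the quotient norms for $\alpha<\beta$ plus $\sum_{\alpha\ge\beta}\|f_\alpha\|$. Every summable family of classes lifts to a summable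 family of elements in the same way. This proves the claim.

The space $X_\beta$ is a Banach lattice in the coordinatewise order. For $\alpha<\beta$ the $\alpha$-th summand of $V_\beta$ has density character $\le\aleph_{\alpha+1}\le\aleph_\beta$, by Lemma 2. As $|\beta|\le\aleph_\beta$, $V_\beta$ has density character $\le\aleph_\beta$.

**Step 4: the $E_\beta$ are pairwise non-isomorphic.** Let $\beta<\gamma<\lambda$. Then $Y_\beta$ is a summand of $V_\gamma$, so it is complemented in $E_\gamma$. By Lemma 5 with $\alpha=\beta$, $Y_\beta$ is not complemented in $X_\beta\oplus V_\beta\cong E_\beta$. So $E_\beta\not\cong E_\gamma$. This proves part 2.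

## 9. The same pair for the $p$-convex free lattices $\mathrm{FBL}^{(p)}$

**Definition ($p$-convexity).** A Banach lattice $X$ is $p$-convex if there is a constant $M$ with $\big\|\big(\sum_k|x_k|^p\big)^{1/p}\big\|\le M\big(\sum_k\|x_k\|^p\big)^{1/p}$ for all finite families in $X$; for $p=\infty$ this reads $\|\bigvee_k|x_k|\|\le M\max_k\|x_k\|$. The least such $M$ is the $p$-convexity constant $M^{(p)}(X)$. For example, every Banach lattice is $1$-convex with constant $1$ by the triangle inequality. But $\ell_1$ is not $p$-convex for $p>1$: for $x_k=e_k$, $k\le n$, the left side is $\|e_1+\dots+e_n\|=n$, while $\big(\sum_k\|e_k\|^p\big)^{1/p}=n^{1/p}$ (it is $1$ for $p=\infty$).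

We use the following known theorem (Jardón-Sánchez, Laustsen, Taylor, Tradacete, Troitsky, *Free Banach lattices under convexity conditions*, RACSAM 2022). For $1\le p\le\infty$ and every Banach space $E$ there is a Banach lattice $\mathrm{FBL}^{(p)}[E]$, $p$-convex with constant $1$, and an isometric embedding $\delta_E^{(p)}$ of $E$ into it, such that every operator $T$ from $E$ into a $p$-convex Banach lattice $X$ extends uniquely to a lattice homomorphism $\hat T:\mathrm{FBL}^{(p)}[E]\to X$, that is, $\hat T\delta_E^{(p)}=T$, with $\|\hat T\|\le M^{(p)}(X)\|T\|$.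

**Proof of part 3 of Theorem 3.** Fix $p$. In the proof of (b) ⇒ (c) in Theorem 1 we used only two things: operators from $Y$, $E$, $F$ into the free lattices of these spaces extend to lattice homomorphisms, and two lattice homomorphisms between these free lattices that agree on the generating space are equal. Both are available here, because the lattices $\mathrm{FBL}^{(p)}$ are $p$-convex and extensions into $p$-convex lattices are unique. We call this uniqueness (U$_p$). Let us write the argument out.

**Step 1: the operator $P^{(p)}$.** Let $E=\mathrm{FBL}[J]$, identify $J$ with the closed subspace $\delta_J(J)$ of $E$, and let $q:E\to E/J$ be the quotient map, so that $F=J\oplus E/J$. Property (F2) of $\mathrm{FBL}[J]$, applied to $\delta_J^{(p)}:J\to\mathrm{FBL}^{(p)}[J]$, gives an operator $P^{(p)}:E\to\mathrm{FBL}^{(p)}[J]$ with $P^{(p)}|_J=\delta_J^{(p)}$. Here the ordinary free lattice is used: its universal property covers all Banach lattices, in particular $\mathrm{FBL}^{(p)}[J]$ for every $p$. This is why one pair serves all $p$.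

**Step 2: the maps.** Let $\iota:\mathrm{FBL}^{(p)}[J]\to\mathrm{FBL}^{(p)}[E]$ and $\kappa:\mathrm{FBL}^{(p)}[J]\to\mathrm{FBL}^{(p)}[F]$ be the lattice homomorphisms with $\iota\delta_J^{(p)}y=\delta_E^{(p)}y$ and $\kappa\delta_J^{(p)}y=\delta_F^{(p)}(y,0)$ for $y\in J$. Put
$$Tx=\kappa P^{(p)}x+\delta_F^{(p)}(0,qx)\quad(x\in E).$$
The operator $\delta_E^{(p)}-\iota P^{(p)}$ vanishes on $J$, so it induces an operator $R:E/J\to\mathrm{FBL}^{(p)}[E]$ with $R(qx)=\delta_E^{(p)}x-\iota P^{(p)}x$. Put $S(y,z)=\delta_E^{(p)}y+Rz$ for $(y,z)\in F$. Let $\hat T:\mathrm{FBL}^{(p)}[E]\to\mathrm{FBL}^{(p)}[F]$ and $\hat S:\mathrm{FBL}^{(p)}[F]\to\mathrm{FBL}^{(p)}[E]$ be the extensions.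

**Step 3: they are inverse to each other.** For $y\in J$ we have $Ty=\delta_F^{(p)}(y,0)$ and $S(y,0)=\delta_E^{(p)}y$. Hence $\hat T\iota\delta_J^{(p)}y=Ty=\kappa\delta_J^{(p)}y$ and $\hat S\kappa\delta_J^{(p)}y=S(y,0)=\iota\delta_J^{(p)}y$, so by (U$_p$) $\hat T\iota=\kappa$ and $\hat S\kappa=\iota$. Then, for $y\in J$ and $x\in E$,
$$\hat T\hat S\delta_F^{(p)}(y,0)=Ty=\delta_F^{(p)}(y,0),\qquad \hat T\hat S\delta_F^{(p)}(0,qx)=Tx-\kappa P^{(p)}x=\delta_F^{(p)}(0,qx),$$
$$\hat S\hat T\delta_E^{(p)}x=\iota P^{(p)}x+R(qx)=\delta_E^{(p)}x.$$
By (U$_p$), $\hat T\hat S=\mathrm{id}$ and $\hat S\hat T=\mathrm{id}$. So $\mathrm{FBL}^{(p)}[E]$ and $\mathrm{FBL}^{(p)}[F]$ are lattice isomorphic for every $1\le p\le\infty$, while $E\not\cong F$ by Theorem 2. $\blacksquare$
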